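# A stopper–controller game in which the controller has no optimal control

## Two theorems on optimal controls

**Theorem 1.** Let $T\in(0,\infty)$, $r\ge0$, $1\le d_0<d$, $d'\ge d$ and $(t_0,x_0)\in[0,T)\times\mathbb R^d$ be arbitrary. There are data satisfying (A1)–(A2), with $f\equiv1$, $\kappa=(I_d\;0)$ constant, and $b,g,h$ bounded and $C^\infty$ with bounded derivatives of every order, such that the value $v$ is $C^\infty$ and **no** $(n^*,\nu^*)\in\mathcal A^{d_0}$ satisfies
$$v(t_0,x_0)=\sup_{\tau}\mathcal J_{t_0,x_0}(n^*,\nu^*,\tau).$$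

**Theorem 2.** For all data satisfying (A1)–(A2) and all $(t,x)$ there are a filtered probability space $(\bar\Omega,\bar{\mathcal F},\mathbb G,\bar{\mathsf P})$ with a $d'$-dimensional $\mathbb G$-Brownian motion $\bar W$, a $\mathbb G$-progressive $\bar n=(\bar n_{[d_0]},0)$ with $|\bar n|=1$, and a $\mathbb G$-adapted càdlàg non-decreasing $\bar\nu$ with $\bar\nu_{0-}=0$ and $\mathsf E\bar\nu_{T-t}<\infty$, such that the corresponding payoff satisfies $\bar{\mathcal J}_{t,x}(\bar n,\bar\nu,\tau)\le v(t,x)$ for **every** $\mathbb G$-stopping time $\tau\le T-t$.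

The game, the classes and the assumptions are defined in the next section. In words: one player steers a diffusion by pushing it, in some of the coordinates only, and pays for each unit of push; the other player decides when the game ends. The source (Andrea Bovo, Tiziano De Angelis and Jan Palczewski, "Zero-sum stopper vs. singular-controller games with constrained control directions", arXiv:2306.05113) shows that such a game has a value and that the stopper has an optimal strategy. The question it leaves open is whether the controller always has an optimal control: is the infimum over controls attained for all data satisfying (A1)–(A2) and all starting points? Theorem 1 says no, even with smooth data and a smooth value. Theorem 2 says that only the filtration is to blame: a control attaining the bound always exists once the controller may use more information than the Brownian path. In Theorem 2 only $\mathsf E\bar\nu_{T-t}<\infty$ is claimed, not square integrability.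

## The game, its assumptions and its value

Fix $T\in(0,\infty)$, integers $1\le d_0<d$, $d_1=d-d_0$, $d'\ge1$, and $r\ge0$. Write $x=(x_{[d_0]},x_{[d_1]})$ with $x_{[d_0]}=(x_1,\dots,x_{d_0})$, and $\nabla^0\varphi=(\partial_{x_1}\varphi,\dots,\partial_{x_{d_0}}\varphi)$. On a complete probability space $(\Omega,\mathcal F,\mathsf P)$ let $W$ be a $d'$-dimensional Brownian motion, and let $\mathbb F=(\mathcal F_s)$ be the filtration generated by $W$, augmented by the null sets. It satisfies the usual conditions. **All controls and stopping times below refer to $\mathbb F$.** So a control is, up to null sets, a functional of the Brownian path. Everything will turn on this.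

**Definition (controls).** For a game started at time $t$, $\mathcal A^{d_0}$ is the class of pairs $(n,\nu)$ where $n$ is progressively measurable, $n_s=(n_{[d_0],s},0)\in\mathbb R^d$, $|n_s|=1$, and $\nu$ is real-valued, adapted, non-decreasing and càdlàg with $\nu_{0-}=0$ and $\mathsf E[\nu_{T-t}^2]<\infty$. The state $X=X^{[n,\nu]}$ solves
$$dX_s=b(X_s)\,ds+\kappa(X_s)\,dW_s+n_s\,d\nu_s,\qquad X_{0-}=x .$$

So $n$ is the direction of the push and $\nu$ the cumulative amount. The control is singular: $\nu$ may jump, also at time $0$, or grow on a set of times of Lebesgue measure zero. For example, if $d_0=1$, $n\equiv-e_1$ and $\nu_s=\mathbf 1_{\{s\ge1/2\}}$ (with $T-t>1/2$), the state is uncontrolled except for one jump by $-e_1$ at time $1/2$.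

**Definition (payoff).** With $\mathcal T_t$ the stopping times valued in $[0,T-t]$, the controller (minimiser) pays the stopper (maximiser)
$$\mathcal J_{t,x}(n,\nu,\tau)=\mathsf E_x\Big[e^{-r\tau}g(t+\tau,X_\tau)+\int_0^\tau e^{-rs}h(t+s,X_s)\,ds+\int_{[0,\tau]}e^{-rs}f(t+s)\,d\nu_s\Big].$$

**Assumptions.**

(A1) $b\in C^1(\mathbb R^d;\mathbb R^d)$ and $\kappa\in C^1(\mathbb R^d;\mathbb R^{d\times d'})$, with derivatives bounded by some $D_1>0$. The $i$-th row satisfies $\kappa^i(x)=\kappa^i(x_i)$. For every bounded $B\subset\mathbb R^d$ there is $\theta_B>0$ with $\langle\zeta,\kappa\kappa^\top(x)\zeta\rangle\ge\theta_B|\zeta|^2$ for all $\zeta\in\mathbb R^d$, $x\in\overline B$.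

(A2) $f:[0,T]\to(0,\infty)$ and $g,h:[0,T]\times\mathbb R^d\to[0,\infty)$ are continuous; $f$ is non-increasing; $0\le g(t,x)+h(t,x)\le K_1(1+|x|^\beta)$ for some $K_1\in(0,\infty)$, $\beta\in[0,1)$; and $g$ is Lipschitz in the first $d_0$ spatial coordinates with constant bounded by $f$: for every $t$, $|\nabla^0g(t,x)|\le f(t)$ for a.e. $x$.

(A1) makes $\kappa\kappa^\top$ invertible, hence forces $d'\ge d$. So Theorem 1 covers every admissible choice of dimensions.

**Known result (from the source).** Under (A1)–(A2),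
$$v(t,x)=\sup_{\tau\in\mathcal T_t}\inf_{(n,\nu)\in\mathcal A^{d_0}}\mathcal J_{t,x}(n,\nu,\tau)=\inf_{(n,\nu)\in\mathcal A^{d_0}}\sup_{\tau\in\mathcal T_t}\mathcal J_{t,x}(n,\nu,\tau),$$
and $v$ is continuous with $|v(t,x)|\le c(1+|x|^\beta)$.

We call $(n,\nu)$ *optimal at* $(t,x)$ if $\sup_\tau\mathcal J_{t,x}(n,\nu,\tau)=v(t,x)$.

**The case $t=T$.** Only $\tau=0$ is left, and the payoff is $\mathsf E[g(T,x+n_0\nu_0)+f(T)\nu_0]$. Since $g(T,\cdot)$ is $f(T)$-Lipschitz in the controlled coordinates, this is at least $g(T,x)$, with equality for $\nu\equiv0$. So $v(T,x)=g(T,x)$ and $\nu\equiv0$ is optimal. This is why Theorem 1 has $t_0<T$.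

## Games built from a closed set

We now build a family of games, indexed by a closed set $A\subset\mathbb R^3$, for which the value is explicit and optimality becomes a pathwise condition. The set that defeats the controller is chosen later.

**Reduction to $(t_0,x_0)=(0,0)$.** We let time range over $(-\infty,T]$, so that games may start at negative times too; the horizon of a game started at $t$ is $T-t$. All functions below are smooth on $(-\infty,T]\times\mathbb R^d$ and bounded with all derivatives on $[-a,T]\times\mathbb R^d$ for each $a\ge0$. For a general $(t_0,x_0)$, carry out the construction with horizon $T-t_0$ in place of $T$ and use the data $b(\cdot-x_0)$, $g(\cdot-t_0,\cdot-x_0)$, $h(\cdot-t_0,\cdot-x_0)$. The process $X$ solves the shifted equation from $x$ if and only if $X-x_0$ solves the original one from $x-x_0$. So payoffs and values of the shifted game at $(t,x)$ are those of the original one at $(t-t_0,x-x_0)$, and the window $[0,T]$ of the shifted game is the window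 $[-t_0,T-t_0]$ of the original one. It therefore suffices to prove Theorem 1 at $(0,0)$, with (A1)–(A2) checked on $[-a,T]$ for all $a\ge 0$.

**Lemma 3.** For every closed $F\subset\mathbb R^3$ there is $\psi_F\in C^\infty(\mathbb R^3;[0,1])$ with bounded derivatives of all orders and $\{\psi_F=0\}=F$.

*Proof.* If $F=\mathbb R^3$ take $0$. Otherwise write $F^c=\bigcup_{j\ge1}B(p_j,\varrho_j)$ with open balls and $\varrho_j\le1$. Take $\chi\in C_c^\infty(\mathbb R^3;[0,1])$ with $\chi>0$ exactly on the open unit ball, and put $\psi_F=\sum_j2^{-j}\varrho_j^{\,j}\chi((\cdot-p_j)/\varrho_j)$. An $m$-th order derivative of the $j$-th term is at most $2^{-j}\varrho_j^{\,j-m}\|D^m\chi\|_\infty$, which is $\le2^{-j}\|D^m\chi\|_\infty$ for $j\ge m$. So all differentiated series converge uniformly to bounded functions, and $0\le\psi_F\le\sum2^{-j}=1$. $\square$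

**The data.** Write points of $\mathbb R^3$ as $(t,y,z)$; $y$ stands for $x_1$, which is controlled, and $z$ for $x_d$, which is not, since $d>d_0\ge1$. Fix a closed set $A\subset\mathbb R\times[-1,1]\times\mathbb R$ and write $(t,x)\in A$ for $(t,x_1,x_d)\in A$.

- $\ell=\psi_{\mathbb R^3\setminus\operatorname{int}A}$. Thus $0\le\ell\le1$, $\ell>0$ exactly on $\operatorname{int}A$, and $\ell$ is $K$-Lipschitz for some $K$.
- $\psi=(1-\eta)\psi_A+\eta$, with $\eta=\eta(y)\in C^\infty$ valued in $[0,1]$, $\eta=0$ for $|y|\le2$ and $\eta=1$ for $|y|\ge3$. Since $A\subset\{|y|\le1\}$, we have $0\le\psi\le1$, $\{\psi=0\}=A$, and $\psi=1$ for $|y|\ge3$.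
- $b(x)=b_2(x_1)e_d$ with $b_2(y)=\int_0^y\omega$, where $\omega\in C_c^\infty(\mathbb R;[0,1])$ is $1$ on $[-1,1]$ and supported in $[-2,2]$. So $b_2(y)=y$ for $|y|\le1$ and $|b_2|\le2$.
- $f\equiv1$, $\kappa=(I_d\;0)$, and
$$g(t,x)=3+\int_0^{x_1}\big(1-\psi(t,y,x_d)\big)\,dy,\qquad \bar v(t,x)=g(t,x)+C(T-t),\tag{1}$$
$$C=1+\sup\big|\partial_tg+\tfrac12\Delta g+b_2(x_1)\partial_{x_d}g\big|.$$
- $h=\ell-\big(\partial_t\bar v+\tfrac12\Delta\bar v+b_2(x_1)\partial_{x_d}\bar v-r\bar v\big)=\ell+C-\big(\partial_tg+\tfrac12\Delta g+b_2\partial_{x_d}g\big)+r\bar v$, with $\ell=\ell(t,x_1,x_d)$.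

**Check of (A1)–(A2).** As $1-\psi\in[0,1]$ vanishes for $|y|\ge3$, the integral in (1) lies in $[-3,3]$, so $g\in[0,6]$, and $g$ has bounded derivatives of all orders. Hence $C<\infty$. For $t\le T$ we have $\bar v\ge g\ge0$, so $h\ge0$; and $h$ is smooth and bounded on $[-a,T]\times\mathbb R^d$. Further $\nabla^0g=(1-\psi,0,\dots,0)$, so $|\nabla^0g|\le1=f$. (A2) holds with $\beta=0$, and (A1) is clear. Note also
$$\partial_{x_1}\bar v=1-\psi\in[0,1],\quad \partial_{x_1}\bar v=1\iff(t,x)\in A,\quad g\le\bar v,\quad g(T,\cdot)=\bar v(T,\cdot).\tag{2}$$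
The state is explicit: $X^i=x_i+W^i+\int n^i\,d\nu$ for $i<d$, and $X^d=x_d+W^d+\int b_2(X^1)\,ds$, which is continuous.

**Proposition 4.** For all $t\le T$ and $x\in\mathbb R^d$: $v(t,x)=\bar v(t,x)$, and $\sup_\tau\mathcal J_{t,x}(n,\nu,\tau)=\mathcal J_{t,x}(n,\nu,T-t)$ for every $(n,\nu)\in\mathcal A^{d_0}$.

*Proof.* **Step 1: an identity for every control.** The aim is to compare the payoff with $\bar v$. Apply Itô's formula to $e^{-rs}\bar v(t+s,X_s)$, including a possible jump at $s=0$. Since $\bar v$ depends only on $(t,x_1,x_d)$ and $X^d$ is uncontrolled, only $n^1\partial_{x_1}\bar v$ enters from the control. Jumps of $X$ are $n_s\Delta\nu_s$. The stochastic integral has a bounded integrand, so it is a martingale. The drift of $\bar v$ is $\ell-h$ by definition of $h$. Adding the running costs gives, for all $\tau\in\mathcal T_t$,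
$$\mathsf E\Big[e^{-r\tau}\bar v(t+\tau,X_\tau)+\int_0^\tau e^{-rs}h\,ds+\int_{[0,\tau]}e^{-rs}d\nu_s\Big]=\bar v(t,x)+\mathsf E\int_0^\tau e^{-rs}\ell(t+s,X_s)\,ds+\mathsf E R_\tau,\tag{3}$$
$$R_\tau=\int_0^\tau e^{-rs}\big(1+n^1_s\partial_{x_1}\bar v(t+s,X_s)\big)d\nu^c_s+\sum_{0\le s\le\tau}e^{-rs}\int_0^{\Delta\nu_s}\big(1+n^1_s\partial_{x_1}\bar v(t+s,X_{s-}+un_s)\big)du,$$
with $\nu^c$ the continuous part of $\nu$. As $|n^1|\le1$ and $\partial_{x_1}\bar v\in[0,1]$, every integrand in $R$ is $\ge0$, and it vanishes exactly when $n^1=-1$ and the point lies in $A$.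

**Step 2: lower bound, and waiting is a best reply.** Call $\Lambda(\tau)$ the left side of (3). By (2), $\mathcal J(n,\nu,\tau)\le\Lambda(\tau)$, with equality for $\tau=T-t$. The right side of (3) shows $\bar v(t,x)\le\Lambda(\tau)\le\Lambda(T-t)$. So $\sup_\tau\mathcal J(n,\nu,\tau)=\mathcal J(n,\nu,T-t)\ge\bar v(t,x)$, and hence $v\ge\bar v$.

**Step 3: upper bound by a grid of jumps.** For $t=T$ take $\nu\equiv0$. Let $t<T$, $N\ge1$, $\Delta=(T-t)/N$, $\sigma_j=j\Delta$, $n\equiv-e_1$, and let $\nu$ jump only at $\sigma_0,\dots,\sigma_{N-1}$. If $(t+\sigma_j,X_{\sigma_j-})\notin A$, there is no jump. Otherwise jump so that $X^1$ lands at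
$$y^*=\sup\{y\le X^1_{\sigma_j-}:(t+\sigma_j,y,X^d_{\sigma_j})\notin A\}.$$
Since $A\subset\{|y|\le1\}$, $y^*\ge-1$ and the jump is at most $2$. All points strictly above $y^*$ up to the start lie in $A$. By closedness so does $y^*$. So the closed segment swept lies in $A$. For $c<X^1_{\sigma_j-}$, the event $\{y^*>c\}$ means that some $y\in(c,X^1_{\sigma_j-})$ lies off $A$. As $A^c$ is open, rational $y$ decide this, so $y^*$ is a Borel function of $(t+\sigma_j,X_{\sigma_j-})$, $\nu$ is adapted and $\nu\le2N$. Thus $(n,\nu)\in\mathcal A^{d_0}$ and $R\equiv0$.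

After $\sigma_j$ the point $(t+\sigma_j,X_{\sigma_j})$ is off $A$ or a limit of points off $A$, so it is not in $\operatorname{int}A$ and $\ell=0$ there. For $s\in[\sigma_j,\sigma_{j+1})$ the Lipschitz bound gives
$$\ell(t+s,X_s)\le K\big(\Delta+2\Delta+|(W^1,W^d)_s-(W^1,W^d)_{\sigma_j}|\big),$$
where $2\Delta$ bounds the drift of $X^d$. The last term has mean at most $\sqrt{2\Delta}$. By (3) and $g\le\bar v$, for every $\tau$,
$$\mathcal J_{t,x}(n,\nu,\tau)\le\bar v(t,x)+(T-t)K\big(3\Delta+\sqrt{2\Delta}\big).$$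
Let $N\to\infty$: $v\le\bar v$. $\square$

**Proposition 5.** $(n,\nu)\in\mathcal A^{d_0}$ is optimal at $(0,0)$ if and only if a.s. $\int_0^T\ell(s,X_s)\,ds=0$ and $R_T=0$. In that case, a.s.:

- (i) $(s,X_s)\notin\operatorname{int}A$ for all $s\in[0,T)$;
- (ii) $X^1=W^1-\nu$ on $[0,T]$; $d\nu$ is carried by $\{s:(s,X_s)\in A\}$; and at each jump time $s$ the whole closed segment from $X_{s-}$ to $X_s$ lies in the time-$s$ slice of $A$.

*Proof.* By Proposition 4, optimality means $\mathcal J_{0,0}(n,\nu,T)=\bar v(0,0)$. By (3) with $\tau=T$ this says that the two non-negative expectations on the right vanish. Then $\ell(s,X_s)=0$ for a.e. $s$. If $(s,X_s)\in\operatorname{int}A$ for one $s<T$, right-continuity would give $\ell>0$ on an interval, so (i) holds. From $R_T=0$: $d\nu^c$-a.e. we have $n^1=-1$ and $(s,X_s)\in A$. At each jump time $n^1=-1$ and the point $X_{s-}+un_s$ lies in the slice for a.e. $u\in(0,\Delta\nu_s)$, hence, $A$ being closed, for all $u\in[0,\Delta\nu_s]$. In particular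 the landing point is in $A$. Since $n^1=-1$ $d\nu$-a.e., $X^1=W^1-\nu$. $\square$

So the game has become a puzzle about paths: **stay out of $\operatorname{int}A$, pushing only downwards and only inside $A$.** Inside $A$ a push costs $1$ per unit and lowers $\bar v$ by exactly $1$ per unit, so it is free; outside $A$ it is wasteful; and time spent in $\operatorname{int}A$ costs $\ell>0$.

**Two cases by hand.** If $A=\varnothing$, then $\ell=0$ and $\nu\equiv0$ is optimal. Next take $A=\mathbb R\times[0,1]\times\mathbb R$, so $\operatorname{int}A=\{0<y<1\}$, and start at $(0,0)$. Put $n\equiv-e_1$ and $\nu_s=\sup_{u\le s}W^1_u$. Then $X^1=W^1-\nu\le0$, so $\ell=0$ along the path. Moreover $\nu$ is continuous and grows only when $X^1=0$, that is, inside $A$, so $R=0$. And $\mathsf E\nu_T^2<\infty$. By Proposition 5 this reflection is optimal, and it is visibly a functional of $W$.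

## Compactness, and a chain of bits with no first member

**A sensible first attempt.** Take controls $(n^k,\nu^k)$ with $\sup_\tau\mathcal J(n^k,\nu^k,\tau)\le v+1/k$. Their costs are bounded, and $f\ge f(T)>0$, so $\mathsf E\nu^k_{T-t}$ is bounded. The measures $d\nu^k$ are then tight, and one can pass to a limit in law of $(W,n^k\,d\nu^k,\nu^k)$. This is carried out below and proves Theorem 2. It stops short of an optimal control in $\mathcal A^{d_0}$ at one point: each $\nu^k$ is a functional of $W$, but the limit in law of pairs $(W,\text{functional of }W)$ need not be such a pair.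

**How the limit loses measurability.** Let $\Xi_1,\Xi_2,\dots$ be independent fair bits and $M^{(m)}=\Xi_1\oplus\dots\oplus\Xi_m$ (addition mod 2). For fixed $J$ and $m>J$, $M^{(m)}$ is a fair bit independent of $(\Xi_1,\dots,\Xi_J)$. So $(\Xi,M^{(m)})$ converges in law to $(\Xi,\text{an independent fair bit})$, although each $M^{(m)}$ is a function of $\Xi$.

**A recursion without adapted solution.** Let a clock run through $n=\dots,3,2,1$, so that time increases as $n$ decreases, and ask for bits with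
$$M_{n-1}=M_n\oplus\Xi_{n-1}\qquad(n\ge2),\qquad M_n\ \text{a function of}\ (\Xi_k)_{k\ge n}.$$
There are none. Indeed, let $M_1=m_1(\Xi)$, and let $\Xi^{(m)}$ be $\Xi$ with the $m$-th bit flipped; it has the same law as $\Xi$.

- *Continuity.* Given $\epsilon>0$, choose a $\{0,1\}$-valued $\Theta$ depending on $\Xi_1,\dots,\Xi_J$ only, with $\mathsf P(m_1(\Xi)\ne\Theta(\Xi))\le\epsilon$. For $m>J$, $\Theta(\Xi^{(m)})=\Theta(\Xi)$, so $\mathsf P(m_1(\Xi^{(m)})\ne m_1(\Xi))\le2\epsilon$.
- *Flip.* $M_1=M_{m+1}\oplus\Xi_m\oplus\dots\oplus\Xi_1$, and $M_{m+1}$ does not depend on $\Xi_m$. So a.s. $m_1(\Xi^{(m)})=1-m_1(\Xi)$ for every $m$. Contradiction.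

With one extra fair bit $M_1$ independent of $\Xi$ the recursion is solved at once by $M_n=M_1\oplus\Xi_1\oplus\dots\oplus\Xi_{n-1}$; then $M_n$ is a fair bit independent of the whole sequence $\Xi$. This is a Tsirelson-type phenomenon: the solution carries a bit at all times arbitrarily close to the start, and that bit is not in the noise.

The plan is to choose $A$ so that every optimal control must carry such bits. The fair coins will come from $W^d$, and flipping a coin will be a tiny Cameron–Martin shift of $W$.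

## A set that forces the controller to carry bits

For $n\ge2$ put
$$r_n=2^{-n},\quad H_n=-2r_n,\quad L_n=-3r_n,\quad s_n=2^{-4n^2},\quad\delta_n=s_n^4,\quad e_n=s_n+\delta_n,\quad I_n=[s_n,e_n],$$
$$\rho_n=2r_{n+1}s_n=2^{-n}s_n,\qquad Q_n=\rho_n\big([0,\tfrac12]+\mathbb Z\big),\qquad\partial Q_n=\tfrac{\rho_n}2\mathbb Z .$$
Then
$$\frac{s_n}{s_{n-1}}=2^{-8n+4},\qquad e_n<s_{n-1},\qquad H_{n-1}=-4r_n<L_n=-3r_n<H_n=-2r_n .\tag{4}$$
Fix $n_0\ge3$ with $e_{n_0}<T$ and set
$$A=\big(\{0\}\times[0,1]\times\mathbb R\big)\cup\bigcup_{n\ge n_0}A_n,\qquad A_n=\big(I_n\times[H_n,1]\times\mathbb R\big)\cup\big(I_n\times[L_n,1]\times Q_n\big).$$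
Each $A_n$ is closed; the $A_n$ accumulate only at $t=0$, and as $L_n\uparrow0$ all accumulation points lie in $\{0\}\times[0,1]\times\mathbb R$. So $A$ is closed, and $A\subset\{|y|\le1\}$. Moreover
$$(s_n,e_n)\times(H_n,1)\times\mathbb R\ \subset\operatorname{int}A,\qquad(s_n,e_n)\times(L_n,1)\times\operatorname{int}Q_n\ \subset\operatorname{int}A .\tag{5}$$
From now on the game is the one built from this $A$.

**How the design works.** The slabs $I_n$ are very short time windows at the rapidly shrinking times $s_n$. At time $s_n$ the controller, coming from above $H_n$, must leave the slab's interior: it must jump down to level $H_n$ if $X^d_{s_n}\notin Q_n$, and to the lower level $L_n=H_n-r_n$ if $X^d_{s_n}\in Q_n$. Call that bit $M_n$. It may not push again before the next slab, except near the same level, so $X^1\approx H_n-M_nr_n$ on $[s_n,s_{n-1})$. The drift of $X^d$ is $b_2(X^1)=X^1$, so up to small errors $X^d_{s_{n-1}}=W^d_{s_{n-1}}+s_{n-1}H_n-M_ns_{n-1}r_n$. Here $s_{n-1}H_n=-\rho_{n-1}$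 is a full period of $Q_{n-1}$, and $s_{n-1}r_n=\rho_{n-1}/2$ is a half period, which exchanges "in" and "out". Hence $M_{n-1}=M_n\oplus\mathbf 1\{W^d_{s_{n-1}}\in Q_{n-1}\}$. As $\rho_{n-1}\ll\sqrt{s_{n-1}}$, the last bit is close to a fair coin. This is the recursion without adapted solution. The next two sections make it rigorous.

## What an optimal control must do

Suppose, for contradiction, that $(n,\nu)\in\mathcal A^{d_0}$ is optimal at $(0,0)$. Write $Y=X^1$, $Z=X^d$, $B=W^1$, $\hat B=W^d$. We work on the almost sure event where (i) and (ii) of Proposition 5 hold; there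
$$Y_s=B_s-\nu_s,\qquad Z_s=\hat B_s+\int_0^sb_2(Y_u)\,du .$$
Also $\nu_0=0$: a jump at time $0$ would go down from $0$ inside the slice $\{0\le y\le1\}$. So $Y_0=0$. For $n\ge n_0$ let
$$M_n=\mathbf 1\{Z_{s_n}\in Q_n\},\qquad S_n=\mathbf 1\{\hat B_{s_n}\in Q_n\},\qquad \Lambda^2_n=\{\operatorname{dist}(Z_{s_n},\partial Q_n)\ge2^{-n}\rho_n\},$$
and for $n\ge n_0+1$ (so $n\ge4$) let $w_n=\sup_{u\le s_{n-1}}|B_u|$ and
$$\Lambda^1_n=\{w_n\le4^{-n}\},\qquad\Lambda^3_n=\Big\{\sup_{u\in I_n}|\hat B_u-\hat B_{s_n}|+2\delta_n<2^{-n}\rho_n\Big\}.$$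
On $\Lambda^1_n$ the noise in $Y$ is far smaller than the level spacing $r_n$; on $\Lambda^2_n$ the bit $M_n$ is read off clearly; on $\Lambda^3_n$ it does not change during the slab.

**Lemma 6 (a floor).** Let $0\le p\le t<T$ and $c\in\mathbb R$. If $Y_p\ge c$, and $Y_q\ge c$ for every $q\in[p,t]$ with $(q,X_q)\in A$, then $Y_t\ge c-2\sup_{q\le t}|B_q|$.

*Proof.* Let $u=\sup\{q\in[p,t]:Y_q\ge c\}$; the set contains $p$. Suppose $Y_u<c$. Then the supremum is not attained, so $u>p$ and $Y_{u-}\ge c>Y_u$; thus $\nu$ jumps at $u$, so $(u,X_u)\in A$ by (ii) and $Y_u\ge c$, a contradiction. So $Y_u\ge c$. On $(u,t]$ we have $Y<c$, so $(q,X_q)\notin A$ there, and $\nu_t=\nu_u$ by (ii). Hence $Y_t=Y_u+B_t-B_u\ge c-2\sup_{q\le t}|B_q|$. $\square$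

**Lemma 7 (range).** For $n\ge n_0+1$ and $0\le t<s_{n-1}$: $L_n-2w_n\le Y_t\le w_n$.

*Proof.* $Y\le B$ gives the upper bound. Points of $A$ with time in $[0,s_{n-1})$ have time $0$ and $y\ge0$, or time in some $I_k$ with $k\ge n$ and $y\ge L_k\ge L_n$. Apply Lemma 6 with $p=0$, $c=L_n$. $\square$

Applied with $n+1$, and using $w_{n+1}\le w_n$, it gives $L_{n+1}-2w_n\le Y_t\le w_n$ for $t<s_n$.

**Lemma 8 (levels).** Let $n\ge n_0+1$. On $\Lambda^1_n\cap\Lambda^2_n\cap\Lambda^3_n$, $|Y_t-(H_n-M_nr_n)|\le2w_n$ for all $t\in[s_n,s_{n-1})$.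

*Proof.* **A jump at $s_n$ is forced.** By Lemma 7 for $n+1$, $Y_{s_n-}\ge-3r_{n+1}-2\cdot4^{-n}>-4r_{n+1}=H_n$, because $2\cdot4^{-n}<2^{-n-1}$ for $n\ge3$. For $q\in(s_n,e_n)$, $Y_q\le w_n<1$, so by (5) and (i), $Y_q\le H_n$. By right-continuity $Y_{s_n}\le H_n<Y_{s_n-}$. As $B$ is continuous, $\nu$ jumps at $s_n$, and by (ii) it lands in $A$, that is, in the slice of $A_n$.

**The bit is stable during the slab.** Since $|b_2|\le2$, for $u\in I_n$ we have $|Z_u-Z_{s_n}|\le|\hat B_u-\hat B_{s_n}|+2\delta_n<2^{-n}\rho_n\le\operatorname{dist}(Z_{s_n},\partial Q_n)$. So $Z$ stays on $I_n$ in one component of $\mathbb R\setminus\partial Q_n$.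

**Case $M_n=0$.** Over $Z_{s_n}\notin Q_n$ the slice of $A_n$ is $[H_n,1]$, so $Y_{s_n}=H_n$. In $[s_n,s_{n-1})$ only times in $I_n$ meet $A$, and there $Z\notin Q_n$, so points of $A$ visited have $y\ge H_n$. Lemma 6 with $p=s_n$, $c=H_n$ gives $Y_t\ge H_n-2w_n$. Also $Y_t\le Y_{s_n}+B_t-B_{s_n}\le H_n+2w_n$.

**Case $M_n=1$.** Now $Z\in\operatorname{int}Q_n$ on $I_n$, and by (5), (i) and $Y_q<1$ we get $Y_q\le L_n$ on $(s_n,e_n)$, so $Y_{s_n}\le L_n$. Landing in $A_n$ gives $Y_{s_n}\ge L_n$. So $Y_{s_n}=L_n=H_n-r_n$. Then $Y_t\le L_n+2w_n$ as before, and $Y_t\ge L_n-2w_n$ by Lemma 7. $\square$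

**Lemma 9 (recursion).** Let $n\ge n_0+1$. On $\Lambda^1_n\cap\Lambda^2_n\cap\Lambda^3_n\cap\Lambda^2_{n-1}$, $M_{n-1}=M_n\oplus S_{n-1}$.

*Proof.* By Lemma 7, $|Y|\le3r_n+2\cdot4^{-n}\le1$ on $[0,s_{n-1})$, so $b_2(Y)=Y$ there. On $[0,s_n)$, Lemma 7 for $n+1$ gives $|Y|\le4r_{n+1}=2r_n$. On $[s_n,s_{n-1})$ use Lemma 8. Replacing $(s_{n-1}-s_n)(H_n-M_nr_n)$ by $s_{n-1}(H_n-M_nr_n)$ costs at most $3r_ns_n$. Therefore
$$Z_{s_{n-1}}=\hat B_{s_{n-1}}+s_{n-1}(H_n-M_nr_n)+\varepsilon_n,\qquad|\varepsilon_n|\le2r_ns_n+3r_ns_n+2w_ns_{n-1}.$$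
As $\rho_{n-1}=2r_ns_{n-1}$, we have $s_{n-1}H_n=-\rho_{n-1}$ and $s_{n-1}r_n=\rho_{n-1}/2$, and by (4)
$$\frac{|\varepsilon_n|}{\rho_{n-1}}\le\tfrac52\,2^{-8n+4}+\frac{w_n}{r_n}\le40\cdot2^{-8n}+2^{-n}<2^{-(n-1)} .$$
On $\Lambda^2_{n-1}$ the point $\zeta=\hat B_{s_{n-1}}-\rho_{n-1}-M_n\rho_{n-1}/2=Z_{s_{n-1}}-\varepsilon_n$ thus lies in the same component of $\mathbb R\setminus\partial Q_{n-1}$ as $Z_{s_{n-1}}$, and $M_{n-1}=\mathbf 1\{\zeta\in Q_{n-1}\}$. A shift by $\rho_{n-1}$ preserves $\operatorname{int}Q_{n-1}$ and the complement of $Q_{n-1}$; a shift by $\rho_{n-1}/2$ exchanges them. So $\mathbf 1\{\zeta\in Q_{n-1}\}=S_{n-1}\oplus M_n$. $\square$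

## The exceptional events are summable

**Lemma 10.** If $\zeta\sim N(0,\sigma^2)$ and $0<a\le p/4$, then $\mathsf P(\operatorname{dist}(\zeta,p\mathbb Z)\le a)\le4a/p+a/\sigma$. In particular, for $0<c\le\frac18$,
$$\mathsf P\big(\operatorname{dist}(N(0,s_n),\partial Q_n)\le c\rho_n\big)\le9c.\tag{6}$$

*Proof.* Let $\varphi$ be the density. For $k\ge1$, $\varphi$ decreases on $[0,\infty)$, so
$$\int_{kp-a}^{kp+a}\varphi\le2a\,\varphi(kp-a)\le\frac{2a}{p-2a}\int_{(k-1)p+a}^{kp-a}\varphi\le\frac{4a}p\int_{(k-1)p+a}^{kp-a}\varphi .$$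
The case $k\le-1$ is symmetric, and the intervals on the right are disjoint, so the terms $k\ne0$ add up to at most $4a/p$. The term $k=0$ is at most $2a\varphi(0)=2a/(\sigma\sqrt{2\pi})\le a/\sigma$. For (6) take $\sigma^2=s_n$, $p=\rho_n/2$, $a=c\rho_n$: then $4a/p=8c$, and $a/\sigma\le c$ as $\rho_n\le\sqrt{s_n}$. $\square$

**Lemma 11.** There are $\gamma_n$ with $\sum_n\gamma_n<\infty$ and
$$\mathsf P(M_{n-1}\ne M_n\oplus S_{n-1})\le\gamma_n\qquad(n\ge n_0+1).\tag{7}$$

*Proof.* By Lemma 9 the sum of the probabilities of the complements of $\Lambda^1_n,\Lambda^2_n,\Lambda^3_n,\Lambda^2_{n-1}$ will do; we bound each of them.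

**$\Lambda^1_n$.** By Doob's inequality, $\mathsf P(w_n>4^{-n})\le16^ns_{n-1}$.

**$\Lambda^3_n$.** Here $2^{-n}\rho_n=4^{-n}s_n$, and $2\delta_n=2s_n^4\le\frac12 4^{-n}s_n$. So the complement forces $\sup_{u\in I_n}|\hat B_u-\hat B_{s_n}|\ge\frac124^{-n}s_n$, which by Doob has probability at most $4\cdot16^n\delta_n/s_n^2=4\cdot16^ns_n^2$.

**$\Lambda^2_n$, $n\ge n_0$.** The path $Z$ has a drift, which we remove by Girsanov's theorem. Let $\theta=b_2(Y)$, $|\theta|\le2$, and $d\mathsf Q=\exp(-\int_0^{s_n}\theta\,d\hat B-\frac12\int_0^{s_n}\theta^2du)\,d\mathsf P$. Under $\mathsf Q$, $Z$ is a Brownian motion on $[0,s_n]$. With $d\hat B=dZ-\theta\,du$ we get $d\mathsf P/d\mathsf Q=\exp(\int\theta\,dZ-\frac12\int\theta^2)$, and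
$$\mathsf E_{\mathsf Q}\big[(d\mathsf P/d\mathsf Q)^2\big]=\mathsf E_{\mathsf Q}\big[e^{2\int\theta\,dZ-2\int\theta^2}\,e^{\int\theta^2}\big]\le e^{4s_n}\le e^4 .$$
By Cauchy–Schwarz and (6) with $c=2^{-n}\le\frac18$, $\mathsf P((\Lambda_n^2)^c)\le e^2(9\cdot2^{-n})^{1/2}=3e^2\,2^{-n/2}$.

All these bounds are summable in $n$. $\square$

## Flipping one coin: end of the proof of Theorem 1

Each $M_n$ is $\mathcal F_{s_n}$-measurable. **Here, and only here, we use that $\mathbb F$ is the Brownian filtration:** $M_n=m_n(W)$ a.s., with $m_n:C([0,\infty);\mathbb R^{d'})\to\{0,1\}$ Borel and depending only on the path on $[0,s_n]$. We also view $S_n(w)=\mathbf 1\{w^d(s_n)\in Q_n\}$ as a function of the path $w$. Fix $N\ge n_0$ with $\sum_{n>N}\gamma_n\le1/64$.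

**The shift.** For $m>N$ let $\phi^m$ be the path whose $d$-th component is
$$u\mapsto\frac{\rho_m}2\min\Big(1,\frac{(u-s_{m+1})^+}{s_m-s_{m+1}}\Big)$$
and whose other components are $0$. It vanishes up to $s_{m+1}$ and equals $\rho_m/2$ from $s_m$ on. Its Cameron–Martin norm satisfies $\|\phi^m\|^2=\rho_m^2/(4(s_m-s_{m+1}))\to0$, since $\rho_m\le s_m$ and $s_{m+1}\le s_m/2$. By the Cameron–Martin theorem, the law of $W+\phi^m$ on $C([0,s_N];\mathbb R^{d'})$ has a density $D_m$ with respect to that of $W$, with $\mathsf E[D_m(W)^2]=e^{\|\phi^m\|^2}$.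

**(a) $m_N(W+\phi^m)\to m_N(W)$ in probability.** This is the continuity half. Given $\epsilon>0$ choose a bounded continuous $G$ on $C([0,s_N];\mathbb R^{d'})$ with $\|m_N(W)-G(W)\|_{L^2}\le\epsilon$. By Cauchy–Schwarz,
$$\mathsf E|m_N(W+\phi^m)-G(W+\phi^m)|=\mathsf E\big[D_m(W)\,|m_N(W)-G(W)|\big]\le\epsilon\,e^{\|\phi^m\|^2/2}.$$
And $\mathsf E|G(W+\phi^m)-G(W)|\to0$ by dominated convergence, as $\phi^m\to0$ uniformly. So $\limsup_m\mathsf E|m_N(W+\phi^m)-m_N(W)|\le2\epsilon$.

**(b) $\mathsf P\big(m_N(W+\phi^m)=1-m_N(W)\big)\ge3/4$ for all large $m$.** This is the flip half. Let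
$$\mathfrak B=\big\{w:\ m_{n-1}(w)\ne m_n(w)\oplus S_{n-1}(w)\ \text{for some}\ n\in\{N+1,\dots,m+1\}\big\}.$$
By (7), $\mathsf P(W\in\mathfrak B)\le1/64$. By Cauchy–Schwarz, $\mathsf P(W+\phi^m\in\mathfrak B)=\mathsf E[D_m(W)\mathbf 1_{\mathfrak B}(W)]\le\frac18e^{\|\phi^m\|^2/2}$. Off these two events, both for $w=W$ and for $w=W+\phi^m$,
$$m_N(w)=m_{m+1}(w)\oplus S_m(w)\oplus S_{m-1}(w)\oplus\dots\oplus S_N(w).$$
Compare the terms.

- $m_{m+1}(W+\phi^m)=m_{m+1}(W)$, since $\phi^m=0$ on $[0,s_{m+1}]$.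
- $S_m(W+\phi^m)=1-S_m(W)$ a.s.: $\hat B_{s_m}$ is shifted by the half period $\rho_m/2$ of $Q_m$, and $\hat B_{s_m}\notin\partial Q_m$ a.s.
- For $N\le n<m$, $\hat B_{s_n}$ is also shifted by $\rho_m/2$, tiny compared with $\rho_n$. So $S_n(W+\phi^m)=S_n(W)$ unless $\operatorname{dist}(\hat B_{s_n},\partial Q_n)\le\rho_m/2$. By (6) with $c=\rho_m/(2\rho_n)\le\frac18$ this has probability at most $\frac92\rho_m/\rho_n$. Since $\rho_n/\rho_{n-1}=\frac12\,2^{-8n+4}\le\frac12$, the sum over $n<m$ is at most $9\rho_m/\rho_{m-1}=\frac92\,2^{-8m+4}\to0$.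

So exactly one term flips, outside an event of probability at most $\frac1{64}+\frac18e^{\|\phi^m\|^2/2}+o(1)<\frac14$ for large $m$. This is (b).

Now (a) and (b) contradict each other. Hence no optimal control exists at $(0,0)$. By Proposition 4 the value is $\bar v\in C^\infty$, and Theorem 1 is proved. $\blacksquare$

**Remark.** In this game $\bar v>g$ before $T$, since $C\ge1$, and waiting until $T$ is a best reply to every control (Proposition 4). So existence fails already for the pure singular control problem embedded in the game.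

## Attaining the value with extra information: proof of Theorem 2

Let $T'=T-t$. If $T'=0$, take $\bar\nu=0$, $\bar n=e_1$, as seen above. Let $T'>0$. Time runs through $[0,T']$, the only times that enter the game. For a measure $m$ on $[0,T']$ write $m_s=m([0,s])$; an atom at $0$ is allowed.

**Step 1: near-optimal controls have bounded cost.** Choose $(n^k,\nu^k)\in\mathcal A^{d_0}$ with $\sup_\tau\mathcal J_{t,x}(n^k,\nu^k,\tau)\le v(t,x)+1/k$. With $\tau=T'$, $g,h\ge0$ and $f\ge f(T)>0$,
$$e^{-rT}f(T)\,\mathsf E\nu^k_{T'}\le v(t,x)+1 .$$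
So $\mathsf P(\nu^k_{T'}>R)\le c_0/R$ for a constant $c_0$. Let $\xi^k=\int n^kd\nu^k$ and split its components ($i\le d_0$) as $\xi^{k,i}=\xi^{k,i,+}-\xi^{k,i,-}$ with $d\xi^{k,i,\pm}=(n^{k,i})^\pm d\nu^k\le d\nu^k$. Let $X^k$ be the state and $Y^k=X^k-\xi^k$, with $\xi^k$ zero in the last $d_1$ coordinates. Then $Y^k$ is continuous and
$$Y^k_s=x+\int_0^sb(Y^k_u+\xi^k_u)\,du+\int_0^s\kappa(Y^k_u+\xi^k_u)\,dW_u.\tag{8}$$

**Step 2: tightness.** Let $\sigma^k_R=\inf\{s:\nu^k_s>R\}\wedge T'$. Before $\sigma_R^k$, $|\xi^k|\le\nu^k\le R$. By (A1), $b,\kappa$ have linear growth. Applying Burkholder–Davis–Gundy to $Y^k$ stopped at $\sigma^k_R$ and on leaving a ball, then Gronwall, then letting the ball grow, we get $\mathsf E\sup_s|Y^k_{s\wedge\sigma_R^k}|^4\le C_R$. A second use of the same inequality gives, with a new $C_R$,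
$$\mathsf E|Y^k_{s\wedge\sigma^k_R}-Y^k_{u\wedge\sigma^k_R}|^4\le C_R|s-u|^2\qquad(s,u\le T').$$
So for each $R$ the stopped processes are tight in $C([0,T'];\mathbb R^d)$. On $\{\nu^k_{T'}\le R\}$ they coincide with $Y^k$, and that event has probability at least $1-c_0/R$. Hence the $Y^k$ are tight. The space $\mathcal M_+([0,T'])$ of finite positive measures with the weak topology is Polish, and $\{m:m_{T'}\le R\}$ is compact in it, so the $\xi^{k,i,\pm}$ and $\nu^k$ are tight too.

**Step 3: copies that converge almost surely.** By Prokhorov and Skorokhod, along a subsequence and on some probability space, there are copies, written with the same letters and with Brownian motions $W^k$, such that almost surely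
$$(W^k,Y^k,\xi^{k,i,\pm},\nu^k)\to(W,Y,\xi^{i,\pm},\nu)$$
in $E=C([0,T'];\mathbb R^{d'})\times C([0,T'];\mathbb R^d)\times\mathcal M_+([0,T'])^{2d_0+1}$.

*The copies still solve (8).* That the increments of $W^k$ after $s$ are independent of $W^k_u,Y^k_u$ ($u\le s$) and of the measures restricted to $[0,s]$ is a property of the joint law; so $W^k$ is a Brownian motion in the filtration of the copy. Next, $X^k=Y^k+\xi^k$ is càdlàg and adapted, and $\int\kappa(X^k)\,dW^k=\int\kappa(X^k_{-})\,dW^k$ is the limit in probability of Riemann sums along deterministic partitions. On the original space these sums converge in probability to $Y^k_s-x-\int_0^sb(X^k)\,du$. That too is a property of the joint law. So (8) holds for the copies.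

*Domination.* Set $\xi^i=\xi^{i,+}-\xi^{i,-}$. The inequalities $\xi^{k,i,\pm}\le\nu^k$ and $\int\varphi\cdot d\xi^k\le\int|\varphi|\,d\nu^k$ for continuous $\varphi:[0,T']\to\mathbb R^{d_0}$ (it suffices to take a countable dense set of $\varphi$) hold for the copies and pass to the limit. So $\xi^{i,\pm}\le\nu$, hence $d\xi=\vartheta\,d\nu$ with a bounded $\vartheta$, and $\int\varphi\cdot\vartheta\,d\nu\le\int|\varphi|\,d\nu$, first for continuous and then, by density in $L^1(\nu)$, for bounded Borel $\varphi$. With $\varphi=\mathbf 1_{F\cap\{\vartheta\ne0\}}\vartheta/|\vartheta|$ we get $|\xi|(F)=\int_F|\vartheta|\,d\nu\le\nu(F)$. So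
$$|\xi|\le\nu\quad\text{as measures},\tag{9}$$
where $|\xi|$ is the total variation. As $\nu^k_{T'}\to\nu_{T'}$, Fatou gives $\mathsf E\nu_{T'}<\infty$.

**Step 4: the larger filtration.** We need a filtration in which $W$ is still a Brownian motion and $(Y,\xi,\nu)$ is adapted. For $u\in(0,T']$ call *generators of $\mathcal G^0_{u-}$* the variables $W_q,Y_q$ $(q<u)$ and $\int\varphi\,dm$ with $m\in\{\xi^{i,\pm},\nu\}$ and $\varphi\in C([0,T'])$ vanishing on $[u-\epsilon,T']$ for some $\epsilon>0$. Let $\mathcal G^0_{u-}$ be the σ-field they generate and $\mathcal N$ the null sets. Put $\mathcal G_s=\bigcap_{u>s}(\mathcal G^0_{u-}\vee\mathcal N)$ for $s<T'$, and let $\mathcal G_{T'}$ be generated by all of $(W,Y,\xi^{i,\pm},\nu)$ and $\mathcal N$. Then $\mathbb G$ is complete and right-continuous, $W$ and $Y$ are adapted, and so are $m_s=\lim_j\int\varphi_j\,dm$ with continuous $\varphi_j\downarrow\mathbf 1_{[0,s]}$ supported in $[0,s+1/j]$.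

The generators are continuous functions on $E$. If $\Phi$ is a bounded continuous function of finitely many of them, let $\Phi^k$ be its value at the $k$-th copy; then $\Phi^k\to\Phi$ a.s. For $u\le s$,
$$\mathsf E\big[\Phi^ke^{i\lambda\cdot(W^k_s-W^k_u)}\big]=\mathsf E[\Phi^k]\,e^{-|\lambda|^2(s-u)/2},$$
since $\Phi^k$ depends on the copy only up to times before $u$. Let $k\to\infty$, and use a monotone class argument: the identity holds with $\Phi$ replaced by $\mathbf 1_F$, $F\in\mathcal G^0_{u-}\vee\mathcal N$. If $F\in\mathcal G_{u'}$ with $u'<s$, it holds for all $u\in(u',s]$; let $u\downarrow u'$. So $W$ is a $\mathbb G$-Brownian motion.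

**Step 5: the limit equation.** Put $X=Y+\xi$, which is $\mathbb G$-adapted and càdlàg. If $\nu(\{s\})=0$, then $\xi^{i,\pm}(\{s\})=0$, and weak convergence gives $X^k_s\to X_s$; the same holds at $s=T'$, where total masses converge. So $X^k_s\to X_s$ for all but countably many $s$, and $\sup_{k,s}|X^k_s|<\infty$ a.s. because $|\xi^k_s|\le\nu^k_{T'}$. Hence a.s. $\int_0^sb(X^k)\,du\to\int_0^sb(X)\,du$ for all $s$, and $\int_0^{T'}|\kappa(X^k)-\kappa(X)|^2ds\to0$.

For the stochastic integral we smooth the integrand. For $\delta>0$ let $\kappa^{k,\delta}_s=\delta^{-1}\int_{(s-\delta)^+}^s\kappa(X^k_u)\,du$ and $\kappa^\delta_s$ likewise with $X$. These are adapted and Lipschitz in $s$; $\kappa^{k,\delta}\to\kappa^\delta$ uniformly; and the $s$-derivatives $\delta^{-1}(\kappa(X^k_s)-\mathbf 1_{\{s>\delta\}}\kappa(X^k_{s-\delta}))$ converge a.e. and boundedly. Integration by parts, $\int_0^s\kappa^{k,\delta}dW^k=\kappa^{k,\delta}_sW^k_s-\int_0^s(\partial_u\kappa^{k,\delta}_u)W^k_u\,du$, gives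 $\int_0^s\kappa^{k,\delta}dW^k\to\int_0^s\kappa^\delta dW$ a.s. The error is controlled by
$$\limsup_k\int_0^{T'}|\kappa^{k,\delta}-\kappa(X^k)|^2ds\le3\int_0^{T'}|\kappa^\delta-\kappa(X)|^2ds\xrightarrow[\delta\to0]{}0\quad\text{a.s.},\tag{10}$$
where the inequality comes from inserting $\kappa^\delta$ and $\kappa(X)$, and the limit holds because $\kappa^\delta_s\to\kappa(X_{s-})$ boundedly for $s>0$. Lenglart's inequality says
$$\mathsf P\Big(\Big|\int_0^s(\kappa^{k,\delta}-\kappa(X^k))\,dW^k\Big|>\epsilon\Big)\le\frac{\alpha}{\epsilon^2}+\mathsf P\Big(\int_0^{T'}|\kappa^{k,\delta}-\kappa(X^k)|^2du>\alpha\Big).$$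
By (10), the $\limsup_k$ of the last probability is at most $\mathsf P(3\int_0^{T'}|\kappa^\delta-\kappa(X)|^2\ge\alpha)$, which tends to $0$ as $\delta\to0$; then let $\alpha\to0$. The same inequality gives $\int_0^s\kappa^\delta dW\to\int_0^s\kappa(X)\,dW$ in probability. Hence $\int_0^s\kappa(X^k)\,dW^k\to\int_0^s\kappa(X)\,dW$ in probability for each $s$. Passing to the limit in (8), for all rational $s$ and then, by continuity of $Y$, for all $s$,
$$X_s=x+\int_0^sb(X_u)\,du+\int_0^s\kappa(X_u)\,dW_u+\xi_s.\tag{11}$$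

**Step 6: the payoff bound for every $\mathbb G$-stopping time.** Let
$$P_s=e^{-rs}g(t+s,X_s)+\int_0^se^{-ru}h(t+u,X_u)\,du+\int_{[0,s]}e^{-ru}f(t+u)\,d\nu_u\ge0,$$
and $P^k_s$ likewise for the $k$-th control. We show $\mathsf EP_\tau\le v(t,x)$. The difficulty is that $\tau$ is a $\mathbb G$-stopping time, while near-optimality of $(n^k,\nu^k)$ is known against $\mathbb F$-stopping times only. We replace $\tau$ by weights that make sense for each $k$.

Let $D=\{s\in(0,T'):\mathsf P(\nu(\{s\})>0)=0\}\cup\{T'\}$. As $\mathsf E\nu_{T'}<\infty$, only countably many $s$ have $\mathsf E\nu(\{s\})>0$, so $D$ is dense. For $s\in D$, $P^k_s\to P_s$ a.s., by the convergence in Step 5 and weak convergence of $\nu^k$ on $[0,s]$. Let $\tau\le T'$ be a $\mathbb G$-stopping time, $s_1<\dots<s_J=T'$ points of $D$, and let $\tau_J$ be the smallest $s_i>\tau$, with $\tau_J=T'$ if $\tau\ge s_{J-1}$. For $i<J$,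
$$\{\tau_J\le s_i\}=\{\tau<s_i\}=\bigcup_{q<s_i,\ q\in\mathbb Q}\{\tau\le q\}\in\mathcal G^0_{s_i-}\vee\mathcal N .$$
So $\mathbf 1_{\{\tau_J=s_i\}}$ is an $L^1$-limit, and along a sequence an a.s. limit as $l\to\infty$, of $[0,1]$-valued continuous functions $\Phi_i=\Phi_i^{(l)}$ of finitely many generators of $\mathcal G^0_{s_i-}$. Put
$$q_i=\Phi_i\prod_{j<i}(1-\Phi_j)\quad(i<J),\qquad q_J=\prod_{j<J}(1-\Phi_j),\qquad\text{so}\quad\sum_{i\le J}q_i=1 ,$$
and $q_i\to\mathbf 1_{\{\tau_J=s_i\}}$ a.s. as $l\to\infty$ for every $i\le J$.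

The $q_i$ are continuous functions on $E$. Evaluate them on the *original* space at $(W,Y^k,\xi^{k,i,\pm},\nu^k)$: the resulting $q^k_i$ is $\mathcal F_{s_i}$-measurable. For $\theta\in(0,1)$ let $\tau^\theta$ be the first $s_i$ with $q^k_1+\dots+q^k_i\ge\theta$; it belongs to $\mathcal T_t$, and $\int_0^1P^k_{\tau^\theta}d\theta=\sum_iq_i^kP^k_{s_i}$. By Fubini,
$$\mathsf E\sum_iq^k_iP^k_{s_i}=\int_0^1\mathcal J_{t,x}(n^k,\nu^k,\tau^\theta)\,d\theta\le v(t,x)+\frac1k .$$
The left side depends on the joint law only, so the bound holds for the copies. There $q_i^kP^k_{s_i}\to q_iP_{s_i}$ a.s. Fatou as $k\to\infty$ and again as $l\to\infty$ gives $\mathsf EP_{\tau_J}\le v(t,x)$. Now let the mesh of $0<s_1<\dots<s_J$ tend to $0$. Then $\tau_J\ge\tau$ and $\tau_J\to\tau$, and $P$ is right-continuous, so Fatou yields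
$$\mathsf EP_\tau\le v(t,x)\qquad\text{for every }\mathbb G\text{-stopping time }\tau\le T'.\tag{12}$$

**Step 7: recovering a direction and an amount.** The limit $\xi$ may have total variation smaller than $\nu$, so we take $\bar\nu=|\xi|$. It is càdlàg, non-decreasing and adapted (variation along dyadic points of $[0,s]$), and $\mathsf E\bar\nu_{T'}\le\mathsf E\nu_{T'}<\infty$ by (9). A $\mathbb G$-optional density $d\xi/d|\xi|$ exists by Jacod–Shiryaev, *Limit Theorems for Stochastic Processes*, Prop. I.3.13. For a progressive one, here is a direct argument. Let $\mathcal D_j$ be the partition of $[0,T']$ into $\{0\}$ and the $2^j$ intervals $(aT'2^{-j},(a+1)T'2^{-j}]$. For $s$ in a cell $I\in\mathcal D_j$ put $\bar n^{(j)}_s=\xi(I)/|\xi|(I)$, or $0$ if $|\xi|(I)=0$. For fixed $\omega$, the martingale convergence theorem for the finite measure $|\xi|$ gives $\bar n^{(j)}\to d\xi/d|\xi|$, $|\xi|$-a.e., and this density has norm $1$, $|\xi|$-a.e. Let $\bar n_s=(\lim_j\bar n^{(j)}_s,0)\in\mathbb R^d$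 where the limit exists and has norm $1$, and $\bar n_s=e_1$ elsewhere. On $[0,u]$ the process $\bar n^{(j)}$ uses $\xi$ only up to time $(u+T'2^{-j})\wedge T'$. So for $u<T'$ and every $\epsilon\in(0,T'-u)$, $\bar n$ restricted to $[0,u]\times\bar\Omega$ is $\mathcal B([0,u])\otimes\mathcal G_{u+\epsilon}$-measurable. Fix $s\le T'$. Letting $u\uparrow s$ with $u+\epsilon<s$, $\bar n$ restricted to $[0,s)\times\bar\Omega$ is $\mathcal B([0,s))\otimes\mathcal G_s$-measurable; and $\bar n_s$ is $\mathcal G_s$-measurable, by right-continuity of $\mathbb G$ if $s<T'$ and trivially if $s=T'$. So $\bar n$ is progressive.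

Now $\int\bar n\,d\bar\nu=\xi$, so by (11) the state of $(\bar n,\bar\nu)$, driven by $\bar W=W$, is $X$. By (9) and $f>0$, its payoff at any $\mathbb G$-stopping time $\tau\le T'$ is at most $\mathsf EP_\tau$, and $\mathsf EP_\tau\le v(t,x)$ by (12). $\blacksquare$
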